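\title{Smooth Markov partitions of expanding toral endomorphisms}

\begin{abstract}
Let $A$ be an expanding $n\times n$ integer matrix and let $f$ be the induced endomorphism of the torus $\mathbb{T}^n$. We prove that if $f$ has a Markov partition whose boundaries lie in finitely many $C^1$ hypersurfaces, then some power of $A$ is diagonalizable with integer eigenvalues. Together with a result of Hughes and de Jong, this proves their conjecture, in every dimension, that this condition on $A$ characterizes the existence of such partitions. We also prove that every such partition is linear: its boundary lies in finitely many translates of rational subtori of codimension one, each with finite forward orbit. The main tool is a rigidity theorem for $C^1$ hypersurfaces contained in a compact forward invariant set of finite $(n-1)$-dimensional measure.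
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $n\ge1$ and let $A$ be an $n\times n$ integer matrix that is \emph{expanding}: every eigenvalue has modulus greater than $1$. Let $\mathbb{T}^n=\mathbb{R}^n/\mathbb{Z}^n$ carry its flat metric, let $p:\mathbb{R}^n\to\mathbb{T}^n$ be the projection, and let $f:\mathbb{T}^n\to\mathbb{T}^n$, $f(p(x))=p(Ax)$, be the induced endomorphism. It is a covering map of a compact space, so we can fix $\varepsilon>0$ such that $f$ is injective on every set of diameter less than $\varepsilon$.

\begin{definition}\label{def:markov}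
A \emph{Markov partition} for $f$ is a finite collection $\{R_1,\dots,R_m\}$ of closed subsets of $\mathbb{T}^n$ such that
\begin{enumerate}
\item[(a)] $\bigcup_iR_i=\mathbb{T}^n$;
\item[(b)] each $R_i$ is the closure of its interior;
\item[(c)] $\operatorname{int}R_i\cap\operatorname{int}R_j=\emptyset$ for $i\ne j$;
\item[(d)] $\operatorname{diam}R_i<\varepsilon$ for all $i$;
\item[(e)] if $f(\operatorname{int}R_i)\cap\operatorname{int}R_j\ne\emptyset$, then $R_j\subseteq f(R_i)$.
\end{enumerate}
It is \emph{smooth} if every $\partial R_i$ is contained in a finite union of compact embedded $(n-1)$-dimensional $C^1$ submanifolds of $\mathbb{T}^n$, possibly with boundary. It is \emph{linear} if every $\partial R_i$ is contained in a finite union of images under $p$ of compact subsets of affine hyperplanes of $\mathbb{R}^n$.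
\end{definition}

Conditions (a)--(c) say that the $R_i$ tile the torus, and (d) makes $f$ injective on each tile; this injectivity is all that we shall use of (d). Condition (e) turns the tiling into a combinatorial model of $f$. Draw an arrow $i\to j$ when $f(\operatorname{int}R_i)$ meets $\operatorname{int}R_j$. For a path $i_0\to i_1\to\dots\to i_T$, condition (e) lets us pull a point of $R_{i_T}$ back, one tile at a time, to a point $x$ with $f^t(x)\in R_{i_t}$ for $t\le T$, and by compactness every infinite path is followed by an orbit. The definition asks nothing about the shape of the tiles, and the question of this paper is when they can have tame boundaries. A linear partition is smooth, because a compact subset of a hyperplane is covered by finitely many closed flat disks of radius less than $1/2$, and $p$ embeds each of them.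

\begin{example}\label{ex:diagonal}
Let $A=\operatorname{diag}(a_1,\dots,a_n)$ and choose an integer $q>\sqrt n/\varepsilon$. The cubes $p\bigl(\prod_i[j_i/q,(j_i+1)/q]\bigr)$, $0\le j_i<q$, satisfy (a)--(d). The matrix $A$ maps such a cube onto a box with corners in $q^{-1}\mathbb{Z}^n$, so $f(R_i)$ is a union of cubes. Since $\operatorname{int}R_j$ meets no cube other than $R_j$, condition (e) holds. This partition is linear.
\end{example}

We say that $A$ satisfies the \emph{power condition} if $A^k$ is diagonalizable with integer eigenvalues for some integer $k\ge1$. Hughes and de Jong \cite{HdJ} proved that the power condition implies the existence of a linear Markov partition in every dimension, and that for $n=2$ the map $f$ has a smooth, in fact linear, Markov partition if and only if the power condition holds. They conjectured that this equivalence holds for every $n$. In view of their first result, the conjecture amounts to the following question: \emph{if $f$ has a smooth Markov partition, must $A$ satisfy the power condition?}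

One expects a positive answer for the following reason. The union $K$ of the boundaries satisfies $f(K)\subseteq K$. A small smooth piece of $K$, magnified by $A^m$, should look more and more like a hyperplane, so $K$ should contain projections of whole hyperplanes. Since $K$ has finite $(n-1)$-dimensional area, these projections close up into subtori, and there are finitely many of them. The map $f$ permutes their directions, so a power of $A$ fixes them, and their normals are integer eigenvectors. Finally, small tiles cannot be cut out by walls that are all parallel to one line, so the normals span. The first and the last step are the delicate ones; Section~\ref{sec:plane} shows on $2\times2$ matrices what has to be proved.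

\subsection{Results}

\begin{theorem}\label{thm:main}
Let $A$ be an expanding $n\times n$ integer matrix, $n\ge1$. If $f$ admits a smooth Markov partition, then $A^k$ is diagonalizable with integer eigenvalues for some $k\ge1$. Hence, by the result of \cite{HdJ} quoted above, the following are equivalent: $f$ has a smooth Markov partition; $f$ has a linear Markov partition; $A$ satisfies the power condition.
\end{theorem}

\begin{remark}\label{rem:power}
The power condition holds if and only if $A$ is diagonalizable over $\mathbb{C}$ and every eigenvalue of $A$ has a positive power that is an integer. Indeed, if $A^k$ is diagonalizable with distinct eigenvalues $c_1,\dots,c_s$, all nonzero, then $A$ is annihilated by $\prod_i(X^k-c_i)$, which has simple roots, so $A$ is diagonalizable. Conversely, if $A$ is diagonalizable and $\mu^{k_\mu}\in\mathbb{Z}$ for each eigenvalue $\mu$, take $k=\prod_\mu k_\mu$.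
\end{remark}

For the other two results we need some notation. Let $E=(\mathbb{R}^n)^*$ be the space of row vectors, or \emph{covectors}; $\varphi\in E$ acts on column vectors by $\varphi(x)=\varphi x$, and $A$ acts on $E$ on the right. We write $[\varphi]$ for the class of $\varphi\neq0$ in the projective space $\mathbb{P}(E)$. A covector is \emph{primitive} if its entries are integers with greatest common divisor $1$, that is, if $\varphi(\mathbb{Z}^n)=\mathbb{Z}$. A \emph{rational coset} is a set $p(a+\ker\varphi)$ with $a\in\mathbb{R}^n$ and $\varphi$ primitive, and $[\varphi]$ is its \emph{direction}. For $K\subseteq\mathbb{T}^n$ let $D(K)\subseteq\mathbb{P}(E)$ be the set of directions of the rational cosets contained in $K$. A \emph{hypersurface} is a nonempty embedded $(n-1)$-dimensional $C^1$ submanifold, and $\mathcal{H}^{n-1}$ is Hausdorff measure.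

\begin{theorem}[Rigidity of invariant sets]\label{thm:rigid}
Let $n\ge2$ and let $K\subseteq\mathbb{T}^n$ be compact with $f(K)\subseteq K$ and $\mathcal{H}^{n-1}(K)<\infty$. Then $D(K)$ is finite, the map $\varphi\mapsto\varphi A^{-1}$ permutes $D(K)$, and there is $k\ge1$ such that every $[\varphi]\in D(K)$ satisfies $\varphi A^k=c\varphi$ with an integer $c$, $|c|\ge2$, depending on $[\varphi]$. Every connected hypersurface $S\subseteq K$ lies in a rational coset with direction in $D(K)$. Consequently, a set $K$ as above that contains a hypersurface exists if and only if some power of $A$ has an integer eigenvalue.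
\end{theorem}

The conjecture does not assert that each smooth Markov partition is itself linear, but this is true.

\begin{theorem}[Smooth implies linear]\label{thm:linear}
Every smooth Markov partition of $f$ is linear. More precisely, for $n\ge2$ the set $K=\bigcup_i\partial R_i$ lies in a finite union of rational cosets $Q$, each with $\{f^m(Q):m\ge0\}$ finite. Their directions are classes of integer left eigenvectors of one power $A^k$, and the directions in $D(K)$ span $E$.
\end{theorem}

For $n=1$ the matrix $A$ is an integer, and ``smooth'' and ``linear'' both mean that the boundaries are finite sets, so Theorems~\ref{thm:main} and~\ref{thm:linear} hold trivially. From now on $n\ge2$.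

\section{Three examples in the plane}\label{sec:plane}

In this section $n=2$, and $K\subseteq\mathbb{T}^2$ is compact, of finite length, with $f(K)\subseteq K$.

\subsection{A conformal map: magnification produces lines}\label{sub:conformal}

Identify $\mathbb{T}^2$ with $\mathbb{C}/\mathbb{Z}[i]$ and let $A$ be multiplication by a Gaussian integer $\alpha$ with $|\alpha|>1$. Suppose that $K$ contains $p(\gamma(s))$ for $|s|<1$, where $\gamma(s)=x+s\tau+r(s)$, $|\tau|=1$, and $r(s)/s\to0$ as $s\to0$. Fix a real $u\neq0$ and put $s_m=u|\alpha|^{-m}$. The point $\alpha^m\gamma(s_m)$ projects into $f^m(K)\subseteq K$, and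
\[
\alpha^m\gamma(s_m)=\alpha^mx+u\Bigl(\frac{\alpha}{|\alpha|}\Bigr)^m\tau+\alpha^mr(s_m),\qquad |\alpha^mr(s_m)|=|u|\,\Bigl|\frac{r(s_m)}{s_m}\Bigr|\to0 .
\]
Choose $m_i\to\infty$ with $p(\alpha^{m_i}x)\to\xi$ and $(\alpha/|\alpha|)^{m_i}\to\theta$. Since $K$ is closed, it contains $\xi+p(u\theta\tau)$ for every real $u$, which is the projection of a whole line. A line of irrational slope projects onto a dense set and $K\neq\mathbb{T}^2$, so the slope is rational and the line closes up into a circle of length at least $1$. Two such circles share finitely many points, so $K$ contains finitely many of them. The map $f$ sends a circle parallel to $\sigma\in\mathbb{C}$ onto a circle parallel to $\alpha\sigma$, again contained in $K$. Hence some direction recurs, $\alpha^k\sigma\in\mathbb{R}\sigma$, so $\alpha^k$ is a real Gaussian integer and $A^k$ is an integer multiple of the identity.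

For $\alpha=1+i$ this happens with $\alpha^4=-4$. For $\alpha=1+2i$ it never happens, since $(1+2i)^k=(1-2i)^k$ would contradict unique factorization in $\mathbb{Z}[i]$; in this case $K$ contains no $C^1$ arc at all.

\subsection{A parabola: where to magnify, and what is forgotten}\label{sub:parabola}

The computation above used that $A^m$ expands the error term at the same rate as the main term. Let $A=\operatorname{diag}(2,4)$ and let $S$ be the parabola $\{(s,s^2)\}$. Then $AS=S$, so magnification at the origin never flattens $S$. The reason is visible on the covectors $\varphi_s=(-2s,1)$, whose kernels are the tangent lines of $S$. The tangent lines of $A^mS$ are the kernels of $\varphi_sA^{-m}=4^{-m}(-2^{m+1}s,1)$. At $s=0$ this direction does not move, but at $s=2^{-m}$, whose image is at bounded distance from the origin, it has turned by a definite angle: nearby covectors have a component that decays more slowly under $A^{-m}$ than $\varphi_0$ does. At a point $x=(s,s^2)$ with $s\ne0$ this cannot happen, and with $h=4^{-m}u/(2s)$,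
\[
A^m\bigl(s+h,(s+h)^2\bigr)-A^mx=\bigl(2^mh,\;4^m(2sh+h^2)\bigr)\longrightarrow(0,u).
\]
So one should magnify only at points whose covector already has the largest growth rate that occurs on $S$.

The limit is a vertical line, whatever the slope of $S$ at $x$: the magnification forgets the tangent direction. A second argument recovers it. Suppose that the arc $1\le s\le2$ of the parabola projects into $K$. If $s\in(1,2)$ is rational with odd denominator, then $2^{m}s\equiv s\pmod 1$ for infinitely many $m$, and passing to a limit along such $m$ shows that $K$ contains the vertical circle with first coordinate $s \bmod 1$. This gives infinitely many disjoint circles, which is impossible. In the same way, an arc in $K$ whose magnifications are all vertical must itself be vertical.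

\subsection{A Jordan block: one direction is not enough}\label{sub:jordan}

Let $A=\bigl(\begin{smallmatrix}2&1\\0&2\end{smallmatrix}\bigr)$. Here $(a,b)A^k=2^k(a,\,b+ka/2)$, so the only left eigendirection of a power of $A$ is $[(0,1)]$. The horizontal circle $p(\mathbb{R}\times\{0\})$ is invariant, so invariant curves do exist, but by Theorem~\ref{thm:rigid} every $C^1$ arc in $K$ is horizontal. Suppose that $K$ is the boundary of a smooth Markov partition. We shall see that $K$ is then contained in the set of points where one of finitely many $C^1$ curves has a horizontal tangent. By Sard's theorem the heights of these points form a null set. A horizontal circle at any other height misses $K$, so it lies in a single tile $R_i$. But $f$ identifies $p(x_1,x_2)$ with $p(x_1+\frac12,x_2)$, contradicting (d).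

The same obstruction occurs for diagonalizable matrices when $n\geq3$. If $A$ is the direct sum of $(2)$ and the matrix of multiplication by $1+2i$, then $p(\{x_1=0\})$ is an invariant torus, the only real left eigendirection of a power of $A$ is $[(1,0,0)]$, and the power condition fails.

\subsection{Plan}
Section~\ref{sec:cosets} treats the rational cosets in $K$. Section~\ref{sec:growth} defines the growth rate of a covector, and Section~\ref{sec:magnify} carries out the two arguments of Section~\ref{sub:parabola} and proves Theorem~\ref{thm:rigid}. Section~\ref{sec:boundary} shows that the boundary of a smooth Markov partition is the closure of flat pieces and can be slid along itself. Sections~\ref{sec:main} and~\ref{sec:linear} deduce Theorems~\ref{thm:main} and~\ref{thm:linear}.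

\section{Conventions, and rational cosets in an invariant set}\label{sec:cosets}

\subsection{Conventions}\label{sub:conv}

The norm $|\cdot|$ on $\mathbb{R}^n$ and on $E$ is Euclidean, $\|\cdot\|$ is the operator norm, and $B(x,r)$ is the open ball. Since $A^{-1}$ has spectral radius less than $1$, we have $\|A^{-m}\|\to0$. Put
\[
L:E\to E,\qquad L\varphi=\varphi A^{-1},\qquad\text{so that}\qquad A(\ker\varphi)=\ker(L\varphi).
\]
Tangent spaces of $\mathbb{T}^n$ are identified with $\mathbb{R}^n$.

A hypersurface $\Sigma$ in $\mathbb{R}^n$ or $\mathbb{T}^n$, possibly with boundary, is described near each of its points by a \emph{slice chart}: a $C^1$ diffeomorphism $\kappa=(\kappa_1,\dots,\kappa_n)$ of an open set $W$ onto an open subset of $\mathbb{R}^n$ such that $\Sigma\cap W$ is $\{\kappa_n=0\}$ or $\{\kappa_n=0,\ \kappa_1\ge0\}$. The tangent space $T_w\Sigma=\ker D\kappa_n(w)$ is defined at all points, boundary points included, and depends continuously on $w$. We use three consequences.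
\begin{enumerate}
\item[(S1)] The velocity of a $C^1$ curve contained in $\Sigma$ is tangent to $\Sigma$. (Differentiate $\kappa_n$ along the curve.)
\item[(S2)] If $T_z\Sigma=\ker\varphi$, then $\varphi(w-z)=o(|w-z|)$ as $w\to z$ in $\Sigma$. (We have $0=\kappa_n(w)-\kappa_n(z)=D\kappa_n(z)(w-z)+o(|w-z|)$, and $D\kappa_n(z)$ is a nonzero multiple of $\varphi$.)
\item[(S3)] $\Sigma\cap W$ lies in the image of the $C^1$ embedding $g(t)=\kappa^{-1}(t,0)$, defined on an open subset of $\mathbb{R}^{n-1}$, and the image of $Dg(t)$ is $T_{g(t)}\Sigma$ when $g(t)\in\Sigma$.
\end{enumerate}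
An $\ell$-Lipschitz map multiplies $\mathcal{H}^{n-1}$ by at most $\ell^{n-1}$, and on $\mathbb{R}^{n-1}$ the measure $\mathcal{H}^{n-1}$ is a multiple of Lebesgue measure. Hence a compact hypersurface has finite measure by (S3), an affine subspace of dimension $n-2$ has measure zero, and $p$, being locally isometric, preserves the measure of Borel sets on which it is injective. Also $\mathcal{H}^{n-1}(\mathbb{T}^n)=\infty$.

\subsection{Rational cosets}

A class in $\mathbb{P}(E)$ that contains a covector with rational entries contains a primitive covector, unique up to sign. A primitive $\varphi$ induces a continuous homomorphism $\bar\varphi:\mathbb{T}^n\to\mathbb{R}/\mathbb{Z}$, $\bar\varphi(p(x))=\varphi(x)\bmod1$.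

\begin{lemma}\label{lem:coset}
Let $\varphi$ be primitive.
\begin{enumerate}
\item[(a)] The rational cosets with direction $[\varphi]$ are the fibers of $\bar\varphi$. In particular they are closed and pairwise disjoint.
\item[(b)] There is $\rho_\varphi>0$ with $p(a+\ker\varphi)=p\bigl(a+\{u\in\ker\varphi:|u|\le\rho_\varphi\}\bigr)$ for all $a$.
\item[(c)] $f$ maps $p(a+\ker\varphi)$ onto the rational coset $p(Aa+\ker L\varphi)$, of direction $[L\varphi]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The map $\bar\varphi$ is constant on $p(a+\ker\varphi)$. If $\varphi(x)-\varphi(a)\in\mathbb{Z}$, choose $z\in\mathbb{Z}^n$ with $\varphi(z)=\varphi(x)-\varphi(a)$; then $x-z\in a+\ker\varphi$. (b) The space $\ker\varphi$ has a basis $v_1,\dots,v_{n-1}$ of integer vectors. Every $u\in\ker\varphi$ is congruent modulo $\mathbb{Z}^n$ to some $\sum t_jv_j$ with $0\le t_j<1$, so $\rho_\varphi=\sum|v_j|$ works. (c) We have $A(a+\ker\varphi)=Aa+\ker L\varphi$, and $L\varphi$ has rational entries.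
\end{proof}

For the rest of this section and in Section~\ref{sec:magnify}, $K$ is as in Theorem~\ref{thm:rigid}, and $\mathcal{Q}$ is the set of rational cosets contained in $K$. The next lemma is the only place where $\mathcal{H}^{n-1}(K)<\infty$ is used. Without this hypothesis $K=\mathbb{T}^n$ is allowed, and it contains every hypersurface.

\begin{lemma}\label{lem:finite}
\begin{enumerate}
\item[(a)] If $\chi\in E\setminus\{0\}$ and $\xi+p(\ker\chi)\subseteq K$, then $\chi$ is a multiple of a primitive covector, so $\xi+p(\ker\chi)\in\mathcal{Q}$ and $[\chi]\in D(K)$.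
\item[(b)] The set $\mathcal{Q}$ is finite.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $\ker\chi+\mathbb{Z}^n=\chi^{-1}(\Gamma)$ with $\Gamma=\chi(\mathbb{Z}^n)$, a nonzero subgroup of $\mathbb{R}$. Such a subgroup is dense or of the form $b\mathbb{Z}$ with $b>0$. If $\Gamma$ is dense, then $\chi^{-1}(\Gamma)$ is dense because $\chi$ is an open map, so $\xi+p(\ker\chi)$ is dense in $\mathbb{T}^n$. As $K$ is closed, $K=\mathbb{T}^n$, which has infinite measure. Hence $\Gamma=b\mathbb{Z}$, and $\chi/b$ is primitive.

(b) The map $p$ is injective on open balls of radius $1/2$. So every rational coset has measure at least $\omega>0$, the measure of a flat $(n-1)$-dimensional disk of radius $1/2$. Two distinct rational cosets with the same direction are disjoint. If their directions differ, the preimage in $\mathbb{R}^n$ of their intersection is a countable union of affine subspaces of dimension $n-2$, so the intersection is null. Therefore any $s$ distinct members of $\mathcal{Q}$ satisfy $s\,\omega\le\mathcal{H}^{n-1}(K)$.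
\end{proof}

\begin{lemma}\label{lem:eigen}
The map $f$ sends members of $\mathcal{Q}$ to members of $\mathcal{Q}$, the set $D(K)$ is finite and permuted by $L$, and there is $k\ge1$ such that every primitive $\varphi$ with $[\varphi]\in D(K)$ satisfies $\varphi A^k=c\varphi$ with $c\in\mathbb{Z}$, $|c|\ge2$.
\end{lemma}

\begin{proof}
The first claim follows from Lemma~\ref{lem:coset}(c) and $f(K)\subseteq K$. It shows that $L$ maps the finite set $D(K)$ into itself. As $L$ is injective on $\mathbb{P}(E)$, it permutes $D(K)$. Let $k$ be the order of this permutation. Then $\varphi A^k=c\varphi$ with $c$ real. Evaluating at $z\in\mathbb{Z}^n$ with $\varphi(z)=1$ gives $c=\varphi(A^kz)\in\mathbb{Z}$. Finally $c$ is an eigenvalue of $A^k$, so $|c|>1$.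
\end{proof}

We fix this $k$, and a set $\mathcal{D}$ consisting of one primitive covector from each class in $D(K)$. So far $\mathcal{D}$ may be empty.

\section{Growth of covectors}\label{sec:growth}

The tangent hyperplanes of a magnified hypersurface are kernels of covectors $L^m\varphi$, so we need the asymptotics of $L^m\varphi$, uniformly in $\varphi$. Three effects combine: exponential rates (Section~\ref{sub:parabola}), polynomial factors from Jordan blocks (Section~\ref{sub:jordan}), and rotation (Section~\ref{sub:conformal}). The following form of the Jordan decomposition separates them.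

\begin{lemma}\label{lem:jordan}
There are a decomposition $E=\bigoplus_\lambda E_\lambda$, where $\lambda$ runs over the moduli of the eigenvalues of $L$, and commuting linear maps $U,N:E\to E$ preserving each $E_\lambda$, such that
\begin{enumerate}
\item[(a)] $N$ is nilpotent and $L=\lambda\,U\exp(N)$ on $E_\lambda$;
\item[(b)] $C_U:=\sup_{m\in\mathbb{Z}}\|U^m\|<\infty$;
\item[(c)] if $L^j\varphi=b\varphi$ with $j\geq1$ and $b\in\mathbb{R}\setminus\{0\}$, then $U^j\varphi=(b/|b|)\varphi$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $E\otimes\mathbb{C}=\bigoplus_\mu E^\mu$ be the decomposition into generalized eigenspaces of $L$; each $\mu$ is nonzero. On $E^\mu$ the map $X=\mu^{-1}L-I$ is nilpotent. Let $U$ be the scalar $\mu/|\mu|$ on $E^\mu$, and let $N=\sum_{j\ge1}(-1)^{j-1}X^j/j$, a finite sum. Then $N$ is nilpotent, $\exp(N)=I+X=\mu^{-1}L$ by the power series identity $\exp\log(1+X)=1+X$, and $L=|\mu|U\exp(N)$ on $E^\mu$. Complex conjugation maps $E^\mu$ onto $E^{\bar\mu}$ and carries the formulas for $\mu$ to those for $\bar\mu$, so $U$ and $N$ preserve $E$. The spaces $\bigoplus_{|\mu|=\lambda}E^\mu$ are invariant under conjugation,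 so their intersections $E_\lambda$ with $E$ have direct sum $E$. This gives (a). Part (b) holds because $U^m$ acts on each $E^\mu$ by a scalar of modulus $1$. For (c), write $\varphi=\sum\varphi^\mu$ with $\varphi^\mu\in E^\mu$. Then $L^j\varphi^\mu=b\varphi^\mu$, and $\mu^j$ is the only eigenvalue of $L^j$ on $E^\mu$. So $\varphi^\mu\ne0$ forces $\mu^j=b$, and then $(\mu/|\mu|)^j=b/|b|$.
\end{proof}

For $\varphi\in\mathcal{D}$ we have $L^k\varphi=c^{-1}\varphi$, so (c) gives
\begin{equation}\label{eq:Ufix}
U^{k}\chi=\pm\chi\qquad\text{whenever }[\chi]\in D(K).
\end{equation}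

Write $\varphi=\sum_\lambda\varphi_\lambda$ with $\varphi_\lambda\in E_\lambda$. By Lemma~\ref{lem:jordan}(a),
\begin{equation}\label{eq:expand}
L^m\varphi=U^m\sum_\nu\sum_{j\ge0}\nu^m\frac{m^j}{j!}\,N^j\varphi_\nu ,
\end{equation}
a sum with a number of terms that does not depend on $m$ or $\varphi$. The \emph{type} of $\varphi\ne0$ is the pair $(\lambda,d)$ where $\lambda$ is largest with $\varphi_\lambda\ne0$ and $d$ is largest with $N^d\varphi_\lambda\ne0$. It records the growth rate $\lambda^mm^d$ of the dominant term, and accordingly types are ordered lexicographically. There are finitely many types. For a type $(\lambda,d)$ put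
\[
G_{\lambda,d}=\{\varphi\in E:\ \varphi_\nu=0\text{ for }\nu>\lambda,\ N^{d+1}\varphi_\lambda=0\},\qquad\psi(\varphi)=N^d\varphi_\lambda .
\]
The subspace $G_{\lambda,d}$ consists of $0$ and the covectors of type at most $(\lambda,d)$, and for $\varphi\in G_{\lambda,d}$ the linear map $\psi$ satisfies $\psi(\varphi)\ne0$ exactly when the type is $(\lambda,d)$. Let $a_m=d!\,\lambda^{-m}m^{-d}$. Then
\begin{equation}\label{eq:asym}
a_mL^m\varphi-U^m\psi(\varphi)\longrightarrow0\qquad(m\to\infty),\ \text{uniformly on bounded subsets of }G_{\lambda,d}.
\end{equation}
Indeed, multiply \eqref{eq:expand} by $a_m$. The term $(\nu,j)=(\lambda,d)$ gives $U^m\psi(\varphi)$. The terms with $\nu>\lambda$, or with $\nu=\lambda$ and $j>d$, vanish. The others have coefficients $\frac{d!}{j!}m^{j-d}$ with $j<d$, or $\frac{d!}{j!}(\nu/\lambda)^mm^{j-d}$ with $\nu<\lambda$, which tend to $0$, and $\|U^m\|\le C_U$.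

For $A=\operatorname{diag}(2,4)$ the covector $(a,b)$ has type $(\frac12,0)$ if $a\ne0$ and $(\frac14,0)$ otherwise. For the Jordan block of Section~\ref{sub:jordan}, $(a,b)A^{-m}=2^{-m}(a,\,b-ma/2)$, so $U=I$, $N(a,b)=(0,-a/2)$, and the type is $(\frac12,1)$ if $a\ne0$ and $(\frac12,0)$ otherwise.

\section{Magnifying a hypersurface}\label{sec:magnify}

In the three lemmas of this section, $S\subseteq\mathbb{R}^n$ is a hypersurface without boundary with a continuous field of nonzero covectors $\varphi_y$ such that $T_yS=\ker\varphi_y$; in a slice chart one can take $\varphi_y=D\kappa_n(y)$. The tangent space of $A^mS$ at $A^my$ is $A^m\ker\varphi_y=\ker L^m\varphi_y$.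

\subsection{Flattening}

When $A$ is not conformal, the Taylor expansion of $S$ at $x$ is of no use, because $A^m$ may expand the error faster than the main term. We control instead the tangent planes of $A^mS$ at all points within bounded distance of $A^mx$. These points come from points of $S$ within distance $O(\|A^{-m}\|)$ of $x$, which explains the hypothesis below. To see that $A^mS$ extends over a given vector $u$ of the limit hyperplane, we lift the segment from $0$ to $u$ and check that the lift stays in the region under control.

\begin{lemma}\label{lem:flat}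
Let $x\in S$, $\chi\in E\setminus\{0\}$, let $m_i\to\infty$ be integers and $b_i\ne0$ real numbers. Assume that $b_iL^{m_i}\varphi_{y_i}\to\chi$ for every sequence $y_i\to x$ in $S$. Then for every $u\in\ker\chi$ there are $z_i\in A^{m_i}S$ with $z_i-A^{m_i}x\to u$.
\end{lemma}

\begin{proof}
Rescaling $\chi$ and the $b_i$, assume $|\chi|=1$. The case $u=0$ is trivial, so let $u\ne0$. Put $\rho_i=2|u|\,\|A^{-m_i}\|\to0$ and $D_i=\{y\in S:|y-x|\le\rho_i\}$. Since $S$ is closed in a neighborhood of $x$, the set $D_i$ is compact for large $i$. Let
\[
\eta_i=\max_{y\in D_i}\bigl|b_iL^{m_i}\varphi_y-\chi\bigr| .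
\]
The maximum is attained at points $y_i\to x$, so $\eta_i\to0$. Fix $i$ with $D_i$ compact and $\eta_i\le\frac12$, and write $m,\rho,\eta,b$ for $m_i,\rho_i,\eta_i,b_i$, and $S_m=A^mS$, $Z=A^mD_i$, $z_0=A^mx$.

Let $\pi$ be the orthogonal projection onto $\ker\chi$, so that $|w-\pi w|=|\chi(w)|$. If $z=A^my\in Z$ and $w\in T_zS_m=\ker L^m\varphi_y$, then $|\chi(w)|=|(\chi-bL^m\varphi_y)(w)|\le\eta|w|$. Hence $|w|\le|\pi w|+\frac12|w|$, and
\begin{equation}\label{eq:graph}
|w|\le2|\pi w|,\qquad|w-\pi w|\le2\eta|\pi w| .
\end{equation}
So $\pi:T_zS_m\to\ker\chi$ is an isomorphism, and by the inverse function theorem $\pi$ restricts to a $C^1$ diffeomorphism from a neighborhood of $z$ in $S_m$ onto an open subset of $\ker\chi$.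

Call a $C^1$ curve $z:[0,T]\to Z$ with $0\le T\le1$ a \emph{lift} if $z(0)=z_0$ and $\pi z(t)=\pi z_0+tu$. For a lift, $z'(t)$ is tangent to $S_m$ and $\pi z'(t)=u$, so \eqref{eq:graph} gives $|z'|\le2|u|$ and
\begin{equation}\label{eq:stay}
|A^{-m}z(t)-x|\le\|A^{-m}\|\,|z(t)-z_0|\le t\rho .
\end{equation}
Two lifts agree on their common interval, since the set where they agree is closed, contains $0$, and is open by the local injectivity of $\pi$. Let $T^*$ be the supremum of the lengths $T$ of lifts. The lifts fit together to a $2|u|$-Lipschitz curve on $[0,T^*)$, which has a limit $z^*$ in the compact set $Z$ (if $T^*=0$, let $z^*=z_0$). Let $\sigma$ be the local inverse of $\pi|_{S_m}$ at $z^*$. For $t\le T^*$ near $T^*$ we have $z(t)=\sigma(\pi z_0+tu)$, and the right side is $C^1$ on a neighborhood of $T^*$. So there is a lift on $[0,T^*]$. If $T^*<1$, then $|A^{-m}z^*-x|<\rho$ by \eqref{eq:stay}, so the points of $S_m$ near $z^*$ belong to $Z$, and the same formula extends the lift beyond $T^*$, a contradiction. Hence $T^*=1$, and by \eqref{eq:graph}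
\[
|z(1)-z_0-u|=\Bigl|\int_0^1\bigl(z'(t)-\pi z'(t)\bigr)\,dt\Bigr|\le2\eta|u| .
\]
Since $\eta_i\to0$, the points $z_i=z(1)$ have the required property.
\end{proof}

Now suppose $p(S)\subseteq K$. Let $(\lambda,d)$ be the largest type of the covectors $\varphi_y$, $y\in S$, and let $\psi$ and $a_m$ be as in Section~\ref{sec:growth} for this type. All $\varphi_y$ lie in $G_{\lambda,d}$, and
\[
S^+=\{y\in S:\psi(\varphi_y)\ne0\}
\]
is open in $S$ and nonempty. On $S^+$ the hypothesis of Lemma~\ref{lem:flat} holds along suitable subsequences; at the vertex of the parabola, which is not in $S^+$, it fails. The continuity of $y\mapsto\varphi_y$, that is, the $C^1$ hypothesis, enters here.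

\begin{lemma}\label{lem:limit}
Let $x\in S^+$ and $m_i\to\infty$ with $f^{m_i}(p(x))\to\xi$ and $U^{m_i}\psi(\varphi_x)\to\chi$. Then $\chi\ne0$, $\xi+p(\ker\chi)\in\mathcal{Q}$, and $[\chi]\in D(K)$.
\end{lemma}

\begin{proof}
We have $|\psi(\varphi_x)|\le C_U|U^{m}\psi(\varphi_x)|$ for all $m$, so $\chi\ne0$. Let $y_i\to x$ in $S$. The $\varphi_{y_i}$ form a bounded subset of $G_{\lambda,d}$, so by \eqref{eq:asym}
\[
a_{m_i}L^{m_i}\varphi_{y_i}=U^{m_i}\psi(\varphi_x)+U^{m_i}\bigl(\psi(\varphi_{y_i})-\psi(\varphi_x)\bigr)+o(1)\longrightarrow\chi ,
\]
since the middle term has norm at most $C_U|\psi(\varphi_{y_i})-\psi(\varphi_x)|\to0$. For $u\in\ker\chi$, Lemma~\ref{lem:flat} gives $z_i\in A^{m_i}S$ with $z_i-A^{m_i}x\to u$. Then $p(z_i)\in f^{m_i}(K)\subseteq K$ and $p(z_i)\to\xi+p(u)$, so $\xi+p(u)\in K$ because $K$ is closed. Lemma~\ref{lem:finite}(a) finishes the proof.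
\end{proof}

\subsection{From the limits back to the hypersurface}

Lemma~\ref{lem:limit} constrains only the leading part $\psi(\varphi_x)$ of the covector, and only up to the rotation $U^m$. The rotation is removed by \eqref{eq:Ufix}. To pass from $\psi(\varphi_x)$ to $S$ itself we use the factor map $\bar\varphi$, which carries $f^k$ to multiplication by $c$ on the circle, whose periodic points are dense.

\begin{lemma}\label{lem:plane}
Every nonempty connected open subset $S'$ of $S^+$ lies in an affine hyperplane $\{\varphi=\mathrm{const}\}$ with $\varphi\in\mathcal{D}$.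
\end{lemma}

\begin{proof}
\emph{Step 1: $[\psi(\varphi_x)]$ is a fixed element of $D(K)$.} Let $x\in S'$. The sequence $U^{km}\psi(\varphi_x)$ is bounded and $\mathbb{T}^n$ is compact, so there are $m_i\to\infty$ such that $f^{km_i}(p(x))$ converges and $U^{km_i}\psi(\varphi_x)\to\chi$. By Lemma~\ref{lem:limit}, $[\chi]\in D(K)$, and by \eqref{eq:Ufix}, $U^{-km_i}\chi=\pm\chi$. Since
\[
|\psi(\varphi_x)-U^{-km_i}\chi|\le C_U|U^{km_i}\psi(\varphi_x)-\chi|\to0 ,
\]
we get $\psi(\varphi_x)=\pm\chi$, so $[\psi(\varphi_x)]\in D(K)$. The map $x\mapsto[\psi(\varphi_x)]$ is continuous on the connected set $S'$ and has finitely many values, so it equals $[\varphi]$ for one $\varphi\in\mathcal{D}$.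

\emph{Step 2: accumulation points.} Let $F\subseteq\mathbb{R}/\mathbb{Z}$ be the set of values of $\bar\varphi$ on the members of $\mathcal{Q}$ with direction $[\varphi]$. It is finite by Lemmas~\ref{lem:coset}(a) and~\ref{lem:finite}(b). Let $x\in S'$ and $f^{km_i}(p(x))\to\xi$ with $m_i\to\infty$. By Step 1 and \eqref{eq:Ufix}, $U^{km_i}\psi(\varphi_x)=\pm\psi(\varphi_x)$, with a constant sign along a subsequence. Lemma~\ref{lem:limit} gives $\xi+p(\ker\varphi)\in\mathcal{Q}$, so $\bar\varphi(\xi)\in F$.

\emph{Step 3: $\varphi$ is constant on $S'$.} Otherwise the connected set $\varphi(S')$ contains an interval $I$ of length in $(0,1)$. Let $\varphi A^k=c\varphi$, $|c|\ge2$. For large $\ell$ the interval $I$ contains more than $|F|$ numbers of the form $j/(c^\ell-1)$, $j\in\mathbb{Z}$, and they are distinct modulo $1$. Choose one of them, $t$, with $t\bmod1\notin F$, and $x\in S'$ with $\varphi(x)=t$. As $c^\ell-1$ divides $c^{\ell i}-1$,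
\[
\bar\varphi\bigl(f^{k\ell i}(p(x))\bigr)=\varphi(A^{k\ell i}x)\bmod1=c^{\ell i}t\bmod1=t\bmod1\qquad(i\ge1).
\]
An accumulation point $\xi$ of this subsequence of the orbit has $\bar\varphi(\xi)=t\bmod1\notin F$, contradicting Step 2.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:rigid}]
The statements about $D(K)$ and $k$ are Lemma~\ref{lem:eigen}. Let $S\subseteq K$ be a connected hypersurface in $\mathbb{T}^n$; boundary is allowed. Every nonempty open subset of $S$ contains a small open piece without boundary points that lifts to a hypersurface in $\mathbb{R}^n$ within one slice chart. By Lemma~\ref{lem:plane} an open subset of this lift lies in a hyperplane $\{\varphi=\mathrm{const}\}$ with $\varphi\in\mathcal{D}$, and there the tangent space is $\ker\varphi$ by (S1) and equality of dimensions. So the closed sets $S^\varphi=\{y\in S:T_yS=\ker\varphi\}$, $\varphi\in\mathcal{D}$, have dense union. They are finitely many and pairwise disjoint, so they cover $S$, and by connectedness $S=S^\varphi$ for one $\varphi$. In the parametrizations (S3) the function $\bar\varphi|_S$ has zero derivative, so it is locally constant, hence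 constant. By Lemma~\ref{lem:coset}(a), $S$ lies in a rational coset with direction $[\varphi]$.

If $K$ contains a hypersurface, it contains a connected one, so $D(K)\ne\emptyset$ and $A^k$ has an integer eigenvalue. Conversely, let $A^j$ have an integer eigenvalue $c$. The system $\varphi(A^j-cI)=0$ has a nonzero rational solution, hence a primitive one. Then $Q=p(\ker\varphi)$ satisfies $f^j(Q)=Q$ by Lemma~\ref{lem:coset}(c), so $K=\bigcup_{0\le i<j}f^i(Q)$ satisfies $f(K)\subseteq K$. It is a finite union of rational cosets, so it is compact, of finite measure by Lemma~\ref{lem:coset}(b), and contains a flat disk.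
\end{proof}

\begin{remark}
The coset that contains $S$ need not be contained in $K$. For $A=2I$ and $n=2$ take $K=p(\{0\}\times\mathbb{R})\cup p(\{\frac12\}\times[0,\frac14])$; then $f(K)=p(\{0\}\times\mathbb{R})\subseteq K$.
\end{remark}

\section{The boundary of a smooth Markov partition}\label{sec:boundary}

From now on $\{R_1,\dots,R_m\}$ is a smooth Markov partition, $K=\bigcup_i\partial R_i$, and $K\subseteq\Sigma_1\cup\dots\cup\Sigma_r$ with compact hypersurfaces $\Sigma_j$, possibly with boundary. The set $K$ is compact, and $\mathcal{H}^{n-1}(K)<\infty$ by Section~\ref{sub:conv}.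

\subsection{Invariance}

\begin{lemma}\label{lem:inv}
$\mathbb{T}^n\setminus K$ is the disjoint union of the open sets $\operatorname{int}R_i$, and $f(K)\subseteq K$.
\end{lemma}

\begin{proof}
By (a), a point outside $K$ lies in some $R_i\setminus\partial R_i=\operatorname{int}R_i$. If the open set $\operatorname{int}R_i$ met $\partial R_j$ with $j\ne i$, it would meet $\operatorname{int}R_j$ by (b), contradicting (c). So $\operatorname{int}R_i\cap K=\emptyset$, and the interiors are disjoint by (c).

Let $x\in\partial R_i$ and suppose $f(x)\notin K$, say $f(x)\in\operatorname{int}R_j$. By (b) the neighborhood $f^{-1}(\operatorname{int}R_j)$ of $x$ meets $\operatorname{int}R_i$, so $R_j\subseteq f(R_i)$ by (e). By (d), $f$ is injective on the compact set $R_i$, so it has a continuous inverse $h:f(R_i)\to R_i$, and $h(f(x))=x$. Let $W\ni x$ be open such that $f|_W$ is a homeomorphism onto an open set. By continuity of $h$ there is an open $V\ni f(x)$ with $V\subseteq\operatorname{int}R_j\cap f(W)$ and $h(V)\subseteq W$. For $y\in V$ the point $h(y)$ lies in $W$ and maps to $y$, so $h(y)=(f|_W)^{-1}(y)$. Thus the open neighborhood $(f|_W)^{-1}(V)$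 of $x$ lies in $R_i$, contradicting $x\in\partial R_i$.
\end{proof}

Thus Theorem~\ref{thm:rigid} applies to $K$, and we keep the notation $\mathcal{Q}$, $\mathcal{D}$, $k$. We use the first part of the lemma in this form: a connected subset of $\mathbb{T}^n\setminus K$ lies in a single $\operatorname{int}R_i$.

\subsection{The boundary contains hypersurfaces everywhere}

Theorem~\ref{thm:rigid} concerns hypersurfaces contained in $K$, while smoothness says only that $K$ is contained in hypersurfaces. The gap is closed by the fact that $\partial R_i$ separates small balls. A measure argument does not suffice, since a closed nowhere dense subset of a hypersurface can have positive $\mathcal{H}^{n-1}$-measure (take a Cantor set of positive length times a cube). Topological dimension is the right tool. For separable metric spaces it is defined inductively: $\dim\emptyset=-1$, and $\dim X\le s$ if every point has arbitrarily small neighborhoods whose boundaries have dimension at most $s-1$. It is a topological invariant, and: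
\begin{enumerate}
\item[(D1)] a countable union of closed subsets of dimension at most $s$ has dimension at most $s$ \cite[Theorem III.2]{HW};
\item[(D2)] a subset of $\mathbb{R}^s$ with empty interior has dimension at most $s-1$ \cite[Theorem IV.3]{HW};
\item[(D3)] a connected $n$-manifold is not disconnected by a subset of dimension at most $n-2$ \cite[Corollary 1 to Theorem IV.4]{HW}.
\end{enumerate}

\begin{lemma}\label{lem:dense}
If $x\in K$ and $W_0$ is a neighborhood of $x$, then $K\cap W_0$ contains a connected hypersurface without boundary.
\end{lemma}

\begin{proof}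
Let $x\in\partial R_i$, let $\mathbb{B}\subseteq W_0$ be an open ball about $x$ of radius less than $1/2$, and let $Y=\partial R_i\cap\mathbb{B}$. Then $\mathbb{B}\setminus Y$ is the union of the disjoint open sets $\mathbb{B}\cap\operatorname{int}R_i$ and $\mathbb{B}\setminus R_i$. The first is nonempty by (b), the second because $x\notin\operatorname{int}R_i$. By (D3), $Y$ does not have dimension at most $n-2$. Cover $\Sigma_1,\dots,\Sigma_r$ by finitely many compact sets $C$, each contained in $\Sigma_j\cap W$ for a slice chart $(W,\kappa)$ of some $\Sigma_j$. The sets $Y\cap C$ are closed in $Y$ and cover $Y$, so by (D1) one of them does not have dimension at most $n-2$. With $g$ as in (S3), $g^{-1}(Y\cap C)\subseteq\mathbb{R}^{n-1}$ is homeomorphic to $Y\cap C$, so by (D2) it contains an open ball. The image of this ball under $g$ is the required hypersurface.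
\end{proof}

\subsection{Flat pieces}

For $\varphi\in\mathcal{D}$, a \emph{$\varphi$-disk} about $x\in\mathbb{T}^n$ is a set $x+p(\{u\in\ker\varphi:|u|<s\})$ with $0<s<\frac12$. Let $K^\circ_\varphi$ be the set of $x$ such that $K$ contains a $\varphi$-disk about $x$, and let $K_\varphi\subseteq K$ be its closure. Let $\Sigma_j^\varphi=\{w\in\Sigma_j:T_w\Sigma_j=\ker\varphi\}$, a compact set by continuity of tangent spaces.

\begin{lemma}\label{lem:pieces}
\begin{enumerate}
\item[(a)] $K=\bigcup_{\varphi\in\mathcal{D}}K_\varphi$.
\item[(b)] $K_\varphi\subseteq\bigcup_j\Sigma_j^\varphi$ for every $\varphi\in\mathcal{D}$.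
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $S\subseteq K$ be a connected hypersurface without boundary. By Theorem~\ref{thm:rigid} it lies in a rational coset with direction $[\varphi]$, $\varphi\in\mathcal{D}$. The preimage of this coset in $\mathbb{R}^n$ is a union of parallel hyperplanes $\{\varphi=t+j\}$, $j\in\mathbb{Z}$. So near $y\in S$ a lifted parametrization of $S$ maps a ball of $\mathbb{R}^{n-1}$ into one hyperplane, with injective derivative. By the inverse function theorem its image contains a neighborhood of the lift of $y$ in this hyperplane, so $y\in K_\varphi^\circ$. By Lemma~\ref{lem:dense}, $\bigcup_\varphi K^\circ_\varphi$ is therefore dense in $K$, and the closure of a finite union is the union of the closures.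

(b) Let $x\in K_\varphi^\circ$ and let $O\subseteq K$ be a $\varphi$-disk about $x$, of arbitrarily small radius. It is the union of the finitely many relatively closed sets $O\cap\Sigma_j$, so by the Baire category theorem some $\Sigma_j$ contains a nonempty relatively open set $O'\subseteq O$. For $y\in O'$ and $u\in\ker\varphi$ the curve $t\mapsto y+p(tu)$ lies in $\Sigma_j$ for small $t$. By (S1), $\ker\varphi\subseteq T_y\Sigma_j$, so $y\in\Sigma_j^\varphi$. Hence $x$ is a limit of points of the closed set $\bigcup_j\Sigma_j^\varphi$, which therefore contains $K^\circ_\varphi$ and its closure.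
\end{proof}

\subsection{Sliding along the boundary}

A vector $v$ tangent to all walls present in a region cannot be blocked by them: almost every line parallel to $v$ misses $K$ in that region. We use the version of Sard's theorem for equal dimensions, which holds for $C^1$ maps: if $G$ is a $C^1$ map from an open subset of $\mathbb{R}^{s}$ to $\mathbb{R}^s$, the image of $\{\det DG=0\}$ is Lebesgue null. A tilde denotes the preimage under $p$, as in $\widetilde K=p^{-1}(K)$ and $\widetilde K_\varphi=p^{-1}(K_\varphi)$. For $\Delta\subseteq\mathcal{D}$ let $V_\Delta=\bigcap_{\varphi\in\Delta}\ker\varphi$, with $V_\emptyset=\mathbb{R}^n$.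

\begin{lemma}\label{lem:slide}
Let $\Omega\subseteq\mathbb{R}^n$ be open and convex, let $\Delta\subseteq\mathcal{D}$ satisfy $\widetilde K\cap\Omega\subseteq\bigcup_{\varphi\in\Delta}\widetilde K_\varphi$, and let $v\in V_\Delta$.
\begin{enumerate}
\item[(a)] If $v\neq0$, then for almost every $x\in\Omega$ the line $x+\mathbb{R}v$ does not meet $\widetilde K\cap\Omega$.
\item[(b)] If $y\in\widetilde K$ and $y,y+v\in\Omega$, then $y+v\in\widetilde K$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\pi_v:\mathbb{R}^n\to\mathbb{R}^n/\mathbb{R}v\cong\mathbb{R}^{n-1}$ be the quotient map. Each $\widetilde\Sigma_j$ is a hypersurface in $\mathbb{R}^n$, covered by countably many slice charts with parametrizations $g$ as in (S3). Let $w\in\widetilde K\cap\Omega$. By Lemma~\ref{lem:pieces}(b), $w\in\widetilde\Sigma_j$ and $T_w\widetilde\Sigma_j=\ker\varphi\ni v$ for some $j$ and $\varphi\in\Delta$. Write $w=g(t)$. Then $v=Dg(t)\zeta$ with $\zeta\ne0$, and $D(\pi_v\circ g)(t)\zeta=\pi_v(v)=0$. So $\pi_v(w)$ is a critical value of one of the countably many maps $\pi_v\circ g$, and $\pi_v(\widetilde K\cap\Omega)$ is null by Sard's theorem. The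 line $x+\mathbb{R}v$ meets $\widetilde K\cap\Omega$ only if $\pi_v(x)$ lies in this null set, and by Fubini's theorem the set of such $x$ is null.

(b) Let $v\ne0$ and suppose $y+v\notin\widetilde K$. By Lemma~\ref{lem:inv} there are $i$ and $s>0$ with $B(y+v,s)\subseteq\Omega\cap p^{-1}(\operatorname{int}R_i)$ and $B(y,s)\subseteq\Omega$. For $x\in B(y,s)$ the segment $[x,x+v]$ lies in $\Omega$ by convexity, and for almost every such $x$ it misses $\widetilde K$ by (a). Its image under $p$ is then a connected subset of $\mathbb{T}^n\setminus K$ ending in $\operatorname{int}R_i$, so $p(x)\in\operatorname{int}R_i$. These $x$ are dense in $B(y,s)$ and $R_i$ is closed, so $p(B(y,s))\subseteq R_i$. Hence $p(y)\in\operatorname{int}R_i$, which is disjoint from $K$, a contradiction.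
\end{proof}

\section{The directions span: proof of Theorem~\ref{thm:main}}\label{sec:main}

\begin{lemma}\label{lem:span}
The set $\mathcal{D}$ spans $E$.
\end{lemma}

\begin{proof}
We must show that $V=V_{\mathcal{D}}$ is zero. Suppose $V\ne0$. As in Section~\ref{sub:jordan}, we look for two points of one tile with the same image. Since $A\ker\varphi=\ker L\varphi$ and $L$ permutes $D(K)$, we have $AV=V$. The space $V$ is defined by linear equations with integer coefficients, so it has a basis of integer vectors, and $\Lambda=V\cap\mathbb{Z}^n\ne0$. We have $A\Lambda\subseteq\Lambda$. If $A\Lambda=\Lambda$, then for $0\ne z\in\Lambda$ the vectors $A^{-m}z$ would be nonzero integer vectors tending to $0$. So there is $z\in\Lambda\setminus A\Lambda$. Put $v=A^{-1}z\in V$. Then $Av\in\mathbb{Z}^n$, and $v\notin\mathbb{Z}^n$, since otherwise $v\in\Lambda$ and $z\in A\Lambda$.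

By Lemma~\ref{lem:pieces}(a), Lemma~\ref{lem:slide}(a) applies with $\Omega=\mathbb{R}^n$ and $\Delta=\mathcal{D}$, and gives $x$ such that $x+\mathbb{R}v$ misses $\widetilde K$. The connected set $p(x+\mathbb{R}v)$ lies in one $\operatorname{int}R_i$. The points $p(x)\ne p(x+v)$ of $R_i$ have the same image $p(Ax)=p(Ax+z)$, contradicting (d).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose a basis $\varphi_1,\dots,\varphi_n$ of $E$ in $\mathcal{D}$. By Lemma~\ref{lem:eigen}, $\varphi_iA^k=c_i\varphi_i$ with $c_i\in\mathbb{Z}$. If $P$ is the invertible matrix with rows $\varphi_i$, then $PA^kP^{-1}=\operatorname{diag}(c_1,\dots,c_n)$. So a smooth Markov partition forces the power condition. The power condition gives a linear Markov partition by \cite{HdJ}, and a linear partition is smooth.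
\end{proof}

Condition (d) cannot be dropped: the single tile $R_1=\mathbb{T}^n$ satisfies (a), (b), (c) and (e) and has empty boundary, for every $A$.

\section{Smooth implies linear: proof of Theorem~\ref{thm:linear}}\label{sec:linear}

By Lemma~\ref{lem:pieces}, $K$ is the closure of a union of flat disks with finitely many directions. It remains to exclude infinitely many parallel disks at different levels accumulating at a point $z$. Being contained in a $C^1$ hypersurface does not exclude this. Let $h:[0,1]\to\mathbb{R}$ vanish at $0$, equal $16^{-j}$ on $[4^{-j}/2,4^{-j}]$ for $j\ge0$, and interpolate on each gap with slope $O(4^{-j})$ and continuous derivative; its graph is a $C^1$ curve with horizontal segments at infinitely many heights. The missing ingredient is Lemma~\ref{lem:slide}(b): a piece of $K$ cannot end unless another wall is present.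

In the plane the argument is as follows. Fix a level not passing through $z$, and let $w_1$ be the point of $K_\varphi$ on this level closest to $z$. Tangency at $z$ makes $w_1-z$ almost parallel to every wall present at $w_1$. If only one direction is present, we can slide $w_1$ along its level, so minimality makes $w_1-z$ perpendicular to the wall, which is absurd. If two directions are present, $w_1-z$ is almost parallel to two transverse lines, which is also absurd. The constant $\eta$ below treats all such cases at once.

For nonempty $\Delta\subseteq\mathcal{D}$ the function $w\mapsto\max_{\varphi\in\Delta}|\varphi(w)|$ vanishes exactly on $V_\Delta$, so it has a positive minimum on the unit sphere of the orthogonal complement $V_\Delta^\perp$. As $\mathcal{D}$ has finitely many subsets, there is $\eta>0$ with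
\begin{equation}\label{eq:eta}
\max_{\varphi\in\Delta}|\varphi(w)|>\eta|w|\qquad\text{for all nonempty }\Delta\subseteq\mathcal{D}\text{ and }0\ne w\in V_\Delta^\perp .
\end{equation}

\begin{lemma}\label{lem:level}
For every $z\in\widetilde K$ there is $\delta>0$ such that $\widetilde K_\varphi\cap B(z,\delta)\subseteq z+\ker\varphi$ for all $\varphi\in\mathcal{D}$.
\end{lemma}

\begin{proof}
\emph{A cone condition.} There is $\delta>0$ such that, for all $\varphi\in\mathcal{D}$,
\begin{equation}\label{eq:cone}
w\in\widetilde K_\varphi,\ |w-z|\le\delta\quad\Longrightarrow\quad|\varphi(w-z)|\le\eta|w-z| .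
\end{equation}
By Lemma~\ref{lem:pieces}(b) it suffices to find $\delta$ for $w$ in each of the finitely many closed sets $p^{-1}(\Sigma_j^\varphi)$. If $z$ belongs to the set, use (S2). If not, the set misses a closed ball about $z$.

\emph{A closest point.} Suppose $w_0\in\widetilde K_\varphi$, $|w_0-z|<\delta$, and $t=\varphi(w_0-z)\ne0$. Let $w_1$ minimize $|w-z|$ on the nonempty compact set
\[
X=\{w\in\widetilde K_\varphi:\ |w-z|\le\delta,\ \varphi(w-z)=t\}.
\]
Then $|w_1-z|\le|w_0-z|<\delta$, and $w_1\ne z$ since $t\ne0$. Let $\Delta=\{\varphi'\in\mathcal{D}:w_1\in\widetilde K_{\varphi'}\}$, which contains $\varphi$. Choose $s>0$ such that $\Omega=B(w_1,s)$ misses the closed sets $\widetilde K_{\varphi'}$ with $\varphi'\notin\Delta$. By Lemma~\ref{lem:pieces}(a), $\Omega$ and $\Delta$ satisfy the hypothesis of Lemma~\ref{lem:slide}.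

\emph{Sliding $w_1$.} Let $v\in V_\Delta$ with $|v|<s$. Suppose $y\in p^{-1}(K_\varphi^\circ)$ and $y,y+v\in\Omega$. For all small $u\in\ker\varphi$ we have $y+u\in\widetilde K$ and $y+u,\,y+u+v\in\Omega$, so $y+v+u\in\widetilde K$ by Lemma~\ref{lem:slide}(b). Thus $y+v\in p^{-1}(K_\varphi^\circ)$. Since $p$ is a local homeomorphism, $w_1$ is a limit of points $y\in p^{-1}(K^\circ_\varphi)$, and these eventually satisfy $y,y+v\in\Omega$. Hence $w_1+v\in\widetilde K_\varphi$. Moreover $\varphi(w_1+v-z)=t$ because $v\in\ker\varphi$. So $w_1+v\in X$ for all small $v\in V_\Delta$.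

\emph{Contradiction.} By minimality $|w_1-z+\tau v|^2\ge|w_1-z|^2$ for $v\in V_\Delta$ and all small real $\tau$, and differentiating at $\tau=0$ gives $w_1-z\in V_\Delta^\perp$. By \eqref{eq:eta} some $\varphi'\in\Delta$ has $|\varphi'(w_1-z)|>\eta|w_1-z|$. But $w_1\in\widetilde K_{\varphi'}$, so this contradicts \eqref{eq:cone}.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:linear}]
Cover the compact set $K$ by finitely many sets $p(B(z,\delta_z))$ with $z\in\widetilde K$ and $\delta_z$ as in Lemma~\ref{lem:level}. Then each $K_\varphi$ lies in finitely many rational cosets $p(z+\ker\varphi)$. Keep only those that meet $K_\varphi^\circ$. Their union is closed and contains $K_\varphi^\circ$, hence $K_\varphi$. By Lemma~\ref{lem:pieces}(a), the cosets kept, for all $\varphi\in\mathcal{D}$, cover $K$. Each is the image of a compact subset of an affine hyperplane by Lemma~\ref{lem:coset}(b), so the partition is linear.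

Let $Q$ be one of these cosets, with direction $[\varphi]$. It need not lie in $K$, but it contains a $\varphi$-disk $O=p(x+\{u\in\ker\varphi:|u|<s\})\subseteq K$. Let $\rho=\max_{\chi\in\mathcal{D}}\rho_\chi$, and take $m$ with $\|A^{-m}\|\rho<s$. Since $L$ permutes $D(K)$, we have $\ker L^m\varphi=\ker\chi$ with $\chi\in\mathcal{D}$. If $u'\in\ker\chi$ and $|u'|\le\rho$, then $u=A^{-m}u'\in\ker\varphi$ and $|u|<s$. Therefore, by Lemma~\ref{lem:coset}(b) and (c),
\[
f^m(Q)=p(A^mx+\ker\chi)=p\bigl(A^mx+\{u'\in\ker\chi:|u'|\le\rho\}\bigr)\subseteq f^m(O)\subseteq K .
\]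
So $f^m(Q)\in\mathcal{Q}$. Since $\mathcal{Q}$ is finite and $f$ maps it into itself, the forward orbit of $Q$ is finite. The directions lie in $D(K)$, so they are classes of integer left eigenvectors of $A^k$ by Lemma~\ref{lem:eigen}, and $D(K)$ spans $E$ by Lemma~\ref{lem:span}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{HdJ} Chayce Hughes and Huub de Jong, \emph{Smoothness of Markov Partitions for Expanding Toral Endomorphisms}, arXiv:2604.00257 (2026).

\bibitem{HW} Hurewicz and Wallman, \emph{Dimension Theory}.

\end{thebibliography}
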